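\title{Perforation in the type semigroup of free minimal actions of free groups on the Cantor set}

\begin{abstract}
We construct a free and minimal action of the free group $F_2$ on the locally compact, non-compact Cantor set whose type semigroup of compact-open sets is not almost unperforated. A free group admits such an action if and only if its rank $\kappa$ satisfies $2\le\kappa\le 2^{\aleph_0}$. The actions preserve a Radon measure of full support, and for infinite rank they also exist on the compact Cantor set. We first build the type semigroup as an abstract monoid, realize it as the range of a homogeneous finitely additive measure on the Cantor set, obtain freeness from a Baire category argument in the group of measure-preserving homeomorphisms, and finally induce from a subgroup of infinite rank.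
\end{abstract}

\section{The question and the results}

Let $\Gamma$ be a group acting by homeomorphisms on a totally disconnected, locally compact Hausdorff space $X$, and let $\mathbb K$ be the set of compact-open subsets of $X$. We want to compare the sizes of compact-open sets by means of the action alone: a set may be cut into finitely many compact-open pieces, and each piece may be moved by a group element. An \emph{ordered abelian semigroup} is an abelian semigroup with a partial order such that $x\le y$ implies $x+z\le y+z$. The \emph{relative type semigroup} $S(X,\Gamma,\mathbb K)$ is the universal ordered abelian semigroup generated by elements $[K]$, $K\in\mathbb K$, subject to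
\begin{equation}\label{eq:relations}
[tK]=[K],\qquad [K\cup K']=[K]+[K']\ \text{ if }K\cap K'=\emptyset,\qquad [K]\le[K']\ \text{ if }K\subseteq K',
\end{equation}
for $K,K'\in\mathbb K$ and $t\in\Gamma$. Universality means the following: if $\phi$ maps $\mathbb K$ to an ordered abelian semigroup $T$ and is invariant, additive and monotone, that is, if \eqref{eq:relations} holds with $\phi(K)$ in place of $[K]$, then there is a unique order preserving homomorphism $S(X,\Gamma,\mathbb K)\to T$ with $[K]\mapsto\phi(K)$. The element $[\emptyset]$ is a zero, because $[K]=[K]+[\emptyset]$. By Lemma~\ref{lem:compare} below, $[K]\le[K']$ holds exactly when $K$ can be cut into compact-open pieces that group elements move to disjoint subsets of $K'$, and the order is the algebraic one: $x\le y$ if and only if $y=x+z$ for some $z$.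

An invariant Radon measure $\nu$ on $X$ is invariant, additive and monotone on $\mathbb K$, so it defines an order preserving homomorphism $\hat\nu\colon S(X,\Gamma,\mathbb K)\to[0,\infty)$. Suppose that $n+1$ copies of $x$ fit into $n$ copies of $y$, that is, $(n+1)x\le ny$. Then $\hat\nu(x)\le\frac n{n+1}\hat\nu(y)$ for all $\nu$ at once: $x$ is smaller than $y$ with a definite margin. It is natural to ask whether a single copy of $x$ then fits into a single copy of $y$. The semigroup $S(X,\Gamma,\mathbb K)$ is \emph{almost unperforated} if $(n+1)x\le ny$ implies $x\le y$ for all elements $x,y$ and all $n\ge1$. It is \emph{unperforated} if $mx\le my$ with $m\ge1$ implies $x\le y$. This is the stronger property, since $(n+1)x\le ny$ gives $nx\le(n+1)x\le ny$.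

The simplest cases are unperforated. If $\Gamma$ is trivial, the semigroup consists of the continuous, compactly supported functions from $X$ to the nonnegative integers, with the pointwise order. If $\Gamma$ acts on the discrete space $\Gamma$ by translation, a finite set is determined up to cutting and moving by its cardinality, and the semigroup is that of the nonnegative integers. On the other hand, Ara and Exel have shown that $S(X,\Gamma,\mathbb K)$ need not be almost unperforated, with examples in which a free group acts on the locally compact, non-compact Cantor set.

An action is \emph{free} if no nontrivial group element fixes a point, and \emph{minimal} if every orbit is dense. Both conditions create room to move sets around. Under a minimal action the translates of a nonempty compact-open set $L$ cover $X$, so every $K\in\mathbb K$ is covered by finitely many of them and $[K]\le n[L]$ for some $n$. Under a free action every point has a compact-open neighborhood whose translates by any prescribed finite set of group elements are pairwise disjoint. For $\Gamma=\mathbb Z$ such translates stack up to towers, and comparison reduces to counting (Section~\ref{sec:Z}).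 One might guess that freeness and minimality exclude perforation for all free groups. Kellerhals, Monod and R{\o}rdam \cite{KMR} left this question open.

By the \emph{Cantor set} we mean the compact one: the unique nonempty compact, metrizable, totally disconnected space without isolated points. By the \emph{noncompact Cantor set} we mean the Cantor set with one point removed; it is the unique second countable, locally compact, non-compact, totally disconnected Hausdorff space without isolated points.

\begin{quote}
\emph{Question.} Is there a free group $\Gamma$ with a free and minimal action on the noncompact Cantor set $X$ such that $S(X,\Gamma,\mathbb K)$ is not almost unperforated?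
\end{quote}

\begin{theorem}\label{thm:main}
There is a free minimal action of $F_2$ on the noncompact Cantor set $X$ such that $S(X,F_2,\mathbb K)$ is not almost unperforated: there are $x,y\in S(X,F_2,\mathbb K)$ with $3x\le 2y$ and $x\not\le y$.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $\Gamma$ be a free group of rank $\kappa$.
\begin{itemize}
\item[(a)] If $2\le\kappa\le2^{\aleph_0}$, there is a free minimal action of $\Gamma$ on the noncompact Cantor set $X$, preserving a Radon measure of full support, such that for all $m,N\ge1$ there are $x,y\in S(X,\Gamma,\mathbb K)$ with $Nx\le(m+1)y$ and $x\not\le my$.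
\item[(b)] If $\kappa=1$, then $S(X,\Gamma,\mathbb K)$ is unperforated, and in particular almost unperforated, for every minimal action of $\Gamma=\mathbb Z$ on the noncompact Cantor set $X$. If $\kappa=0$ or $\kappa>2^{\aleph_0}$, there is no free minimal action of $\Gamma$ on $X$.
\item[(c)] If $\aleph_0\le\kappa\le2^{\aleph_0}$, there is also an action of $\Gamma$ with all the properties in \textup{(a)} on the compact Cantor set.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is the case $\kappa=2$, $m=1$, $N=3$ of part (a). The same choice of $m$ and $N$ for the other ranks, together with part (b), gives the following.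

\begin{corollary}\label{cor:ranks}
A free group has a free minimal action on the noncompact Cantor set whose type semigroup is not almost unperforated if and only if its rank $\kappa$ satisfies $2\le\kappa\le2^{\aleph_0}$.
\end{corollary}

Part (a) shows that no margin suffices: for $m=1$ and $N$ large, $\hat\nu(x)\le\frac2N\hat\nu(y)$ for every invariant Radon measure $\nu$, and still $x\not\le y$. The failure is not caused by paradoxical decompositions either, since a measure $\nu$ of full support has $0<\hat\nu(x)<\infty$ for $x\neq0$ and so rules out $2x\le x$.

The guess fails because the generators of a free group can be chosen independently of each other. We choose the type semigroup first, as an abstract monoid $R$ with perforation (Section~\ref{sec:monoid}). We then put an $R$-valued measure $\mu$ on the clopen subsets of the Cantor set and show that a group of $\mu$-preserving homeomorphisms acts minimally with type semigroup $R$ as soon as it can move any clopen set onto any disjoint clopen set of the same measure (Section~\ref{sec:measure}). These are countably many requirements; we assign one generator to each, and each leaves an open set of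 choices. Within this open set, freeness is a generic property (Section~\ref{sec:generic}). This produces actions of free groups of infinite rank on the Cantor set (Section~\ref{sec:compact}), and inducing from a subgroup of infinite rank yields $F_2$ and the noncompact Cantor set (Section~\ref{sec:induce}).

Throughout, $\mathbb N=\{0,1,2,\dots\}$. Monoids are commutative, written additively, and carry the \emph{algebraic preorder}: $u\le v$ if $u+p=v$ for some $p$.

\section{Comparison in the type semigroup}\label{sec:compare}

Let $S=S(X,\Gamma,\mathbb K)$, and let $C_c(X,\mathbb N)$ be the monoid of continuous, compactly supported functions $X\to\mathbb N$. Such a function $f$ is bounded, so $f=\sum_{k\ge1}1_{\{f\ge k\}}$ is a finite sum of indicator functions of compact-open sets. A \emph{common partition} of $K_1,\dots,K_p\in\mathbb K$ is a finite family $\mathcal P$ of disjoint nonempty compact-open subsets of $\bigcup_iK_i$ such that each $K_i$ is a union of members of $\mathcal P$; it exists because $\mathbb K$ is closed under intersections and differences. If $f=\sum_i1_{K_i}$, then $f$ has a constant value $f(P)$ on each $P\in\mathcal P$, and additivity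 gives $\sum_i[K_i]=\sum_{P\in\mathcal P}f(P)[P]$. Two representations of $f$ have a common partition, so $[f]:=\sum_i[K_i]$ depends only on $f$. Every element of $S$ has this form, and $[f+f']=[f]+[f']$.

\begin{lemma}\label{lem:compare}
Let $f,f'\in C_c(X,\mathbb N)$. Then $[f]\le[f']$ if and only if there are $K_1,\dots,K_p\in\mathbb K$ and $t_1,\dots,t_p\in\Gamma$ with
\begin{equation}\label{eq:subeq}
f=\sum_i1_{K_i},\qquad \sum_i1_{t_iK_i}\le f'\ \text{ pointwise.}
\end{equation}
Moreover, for $x,y\in S$ we have $x\le y$ if and only if $y=x+z$ for some $z\in S$.
\end{lemma}

\begin{proof}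
From $[\emptyset]\le[K]$ we get $x\le x+[K]$, and hence $x\le x+z$ for all $x,z\in S$. Write $f\precsim f'$ if \eqref{eq:subeq} holds for some $K_i,t_i$. In that case $h=f'-\sum_i1_{t_iK_i}$ lies in $C_c(X,\mathbb N)$ and $[f']=\sum_i[t_iK_i]+[h]=[f]+[h]\ge[f]$. It remains to show that $[f]\le[f']$ implies $f\precsim f'$; both assertions then follow.

The relation $\precsim$ is reflexive and compatible with addition. It is transitive. Let $f\precsim f'$ by means of $K_i,t_i$ and $f'\precsim f''$ by means of $L_j,s_j$, and let $\mathcal P$ be a common partition of all $t_iK_i$ and $L_j$. Since $\sum_i1_{t_iK_i}\le\sum_j1_{L_j}$, each $P\in\mathcal P$ admits an injection $\iota_P$ from $\{i:P\subseteq t_iK_i\}$ into $\{j:P\subseteq L_j\}$. Summing over the pairs $(i,P)$ with $P\subseteq t_iK_i$, we have $f=\sum1_{t_i^{-1}P}$, and moving $t_i^{-1}P$ by $s_{\iota_P(i)}t_i$ gives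
\[
\sum_{(i,P)}1_{s_{\iota_P(i)}P}\ \le\ \sum_j\sum_{P\subseteq L_j}1_{s_jP}\ =\ \sum_j1_{s_jL_j}\ \le\ f''.
\]
Thus the quotient $T$ of $C_c(X,\mathbb N)$ by the relation ``$f\precsim f'$ and $f'\precsim f$'' is an ordered abelian semigroup. The map sending $K$ to the class of $1_K$ is invariant, additive and monotone. The induced order preserving homomorphism $S\to T$ sends $[f]$ to the class of $f$, so $[f]\le[f']$ implies $f\precsim f'$.
\end{proof}

If ``ordered'' is read as ``preordered'' in the definition of $S$, this proof and all proofs below remain valid word for word.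

\section{Rank one: counting along towers}\label{sec:Z}

Let $T$ be a minimal homeomorphism of the noncompact Cantor set $X$, and let $S=S(X,\mathbb Z,\mathbb K)$. Each orbit is a line. We cut the lines into finite segments at their visits to a neighborhood of infinity. Within a segment, mass can be moved freely, so only its total matters; and applying $T$ changes this total only at the two ends of the segment, which are close to infinity, where a compactly supported function vanishes.

Let $X^+=X\cup\{\infty\}$ be the one-point compactification. The map $T$ extends to a homeomorphism of $X^+$ fixing $\infty$, and functions in $C_c(X,\mathbb N)$ extend continuously by the value $0$ at $\infty$. Write $X$ as an increasing union of compact-open sets $C_1\subseteq C_2\subseteq\cdots$ and put $Z_n=X^+\setminus C_n$. The sets $Z_n$ are clopen neighborhoods of $\infty$, and every compact subset of $X$ is disjoint from $Z_n$ for all large $n$.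

\begin{lemma}\label{lem:towers}
The return time $\tau_n(z)=\min\{k\ge1:T^kz\in Z_n\}$ is a bounded, locally constant function on $Z_n$. Every point of $X^+$ is uniquely of the form $T^iz$ with $z\in Z_n$ and $0\le i<\tau_n(z)$.
\end{lemma}

\begin{proof}
We first show that every $x\in X^+$ satisfies $T^kx\in Z_n$ for some $k\ge1$ and for some $k\le-1$. This holds for $x=\infty$. Suppose that $x\in X$ and $T^kx\in C_n$ for all $k\ge1$. The closures $D_l$ of $\{T^kx:k\ge l\}$ form a decreasing sequence of nonempty compact subsets of $C_n$ with $TD_l=D_{l+1}$. So $D=\bigcap_lD_l$ is nonempty and compact, and $TD=D$. It contains a dense orbit and is closed, so $D=X$, which contradicts non-compactness. The same argument applies to $T^{-1}$.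

Hence the clopen sets $T^{-k}Z_n$, $k\ge1$, cover the compact space $X^+$, finitely many of them suffice, and $\tau_n$ is bounded. The set $\{\tau_n=k\}=(Z_n\cap T^{-k}Z_n)\setminus\bigcup_{1\le i<k}T^{-i}Z_n$ is clopen. Finally let $x\in X^+$, $i\ge0$ and $z=T^{-i}x$. The conditions $z\in Z_n$ and $i<\tau_n(z)$ say that $T^{-i}x\in Z_n$ and that $Tz,\dots,T^iz$, which are the points $T^{-l}x$ with $0\le l<i$, lie outside $Z_n$. So they hold exactly when $i$ is the least nonnegative integer with $T^{-i}x\in Z_n$, and this integer exists.
\end{proof}

For $f\in C_c(X,\mathbb N)$ and $z\in Z_n$ put $\sigma_n(f)(z)=\sum_{i=0}^{\tau_n(z)-1}f(T^iz)$. The map $\sigma_n$ is additive and monotone.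

\begin{proposition}\label{prop:Z}
For $f,f'\in C_c(X,\mathbb N)$ the following are equivalent: \textup{(i)} $[f]\le[f']$ in $S$; \textup{(ii)} $\sigma_n(f)\le\sigma_n(f')$ on $Z_n$ for all large $n$; \textup{(iii)} $\sigma_n(f)\le\sigma_n(f')$ on $Z_n$ for some $n$.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Let $K\in\mathbb K$. Since $1_{TK}(T^iz)=1_K(T^{i-1}z)$, the sum telescopes:
\[
\sigma_n(1_K)(z)-\sigma_n(1_{TK})(z)=1_K(T^{\tau_n(z)-1}z)-1_K(T^{-1}z).
\]
Both points on the right lie in $T^{-1}Z_n$, so the difference vanishes once $Z_n\cap TK=\emptyset$, that is, for all large $n$. Applying this to the finitely many sets $T^lK$ with $|l|\le|k|$, we get $\sigma_n(1_{T^kK})=\sigma_n(1_K)$ for all large $n$, for each $k\in\mathbb Z$. By Lemma~\ref{lem:compare}, $f=\sum_i1_{K_i}$ and $\sum_i1_{T^{k_i}K_i}\le f'$, so $\sigma_n(f)=\sigma_n(\sum_i1_{T^{k_i}K_i})\le\sigma_n(f')$ for all large $n$.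

(ii)$\Rightarrow$(iii) is trivial. (iii)$\Rightarrow$(i). The functions $\tau_n$, $f\circ T^i$ and $f'\circ T^i$ $(0\le i<\max\tau_n)$ are locally constant on the compact set $Z_n$. So there is a partition of $Z_n$ into nonempty clopen sets $B_0,\dots,B_q$ on which all of them are constant; say $\infty\in B_0$ and $\tau_n=h_j$ on $B_j$. By Lemma~\ref{lem:towers} the sets $T^iB_j$, $0\le i<h_j$, partition $X^+$. We have $h_0=\tau_n(\infty)=1$ and $f=f'=0$ on $B_0$, and for $j\ge1$ the sets $T^iB_j$ are compact-open in $X$ with $[T^iB_j]=[B_j]$. Let $\sigma_n(f)_j$ be the value of $\sigma_n(f)$ on $B_j$; it is the sum of the values of $f$ on the levels $T^iB_j$. Therefore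
\[
[f]=\sum_{j=1}^q\sigma_n(f)_j\,[B_j]\ \le\ \sum_{j=1}^q\sigma_n(f')_j\,[B_j]=[f'].\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
Let $\kappa=1$ and $m[f]\le m[f']$ with $m\ge1$. Then $[mf]\le[mf']$, so $m\sigma_n(f)\le m\sigma_n(f')$ for large $n$, hence $\sigma_n(f)\le\sigma_n(f')$, and $[f]\le[f']$ by Proposition~\ref{prop:Z}. If $\kappa=0$, the orbits are single points, which are closed and so not dense in $X$. If $\kappa>2^{\aleph_0}$, a free action would give an injection $\gamma\mapsto\gamma x$ of $\Gamma$ into $X$, whereas $|X|=2^{\aleph_0}<|\Gamma|$.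
\end{proof}

\section{A simple refinement monoid with perforation}\label{sec:monoid}

We turn to the construction and begin with the monoid that will be the type semigroup.

\begin{proposition}\label{prop:R}
There are a countable monoid $R$ and a homomorphism $\lambda\colon R\to[0,\infty)$ with the following properties.
\begin{itemize}
\item[(R1)] $\lambda(r)=0$ if and only if $r=0$.
\item[(R2)] \textup{(Refinement)} If $a_1+a_2=b_1+b_2$, there are $c_{ij}$ with $a_i=c_{i1}+c_{i2}$ and $b_j=c_{1j}+c_{2j}$.
\item[(R3)] \textup{(Simplicity)} For nonzero $a,b$ there is $n$ with $a\le nb$.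
\item[(R4)] \textup{(Perforation)} For all $m,N\ge1$ there are $x_{m,N},y_m\in R$ with $Nx_{m,N}\le(m+1)y_m$ and $x_{m,N}\not\le my_m$.
\item[(R5)] \textup{(No atoms)} Every nonzero element is a sum of two nonzero elements.
\end{itemize}
\end{proposition}

Refinement is the algebraic form of intersecting two partitions of a set. Simplicity is forced on us by minimality, as we saw in the introduction, and (R5) corresponds to the absence of isolated points. The weight $\lambda$ will become the invariant measure. By (R1), $r+s=0$ implies $r=s=0$, and the algebraic preorder is antisymmetric: if $u+p=v$ and $v+q=u$, then $\lambda(p)+\lambda(q)=0$, so $p=q=0$. Thus $R$ is an ordered abelian semigroup.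

\begin{lemma}\label{lem:refine}
Let $M$ be a monoid satisfying \textup{(R2)}.
\begin{itemize}
\item[(i)] If $\sum_{i\le p}a_i=\sum_{j\le q}b_j$, there are $c_{ij}$ with $a_i=\sum_jc_{ij}$ and $b_j=\sum_ic_{ij}$.
\item[(ii)] If $r\le s_1+\dots+s_n$, then $r=r_1+\dots+r_n$ with $r_j\le s_j$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The cases $p=1$ and $q=1$ are trivial. Let $p=2$ and argue by induction on $q$. Refining $a_1+a_2=b_1+(b_2+\dots+b_q)$ gives $a_i=c_{i1}+d_i$ with $b_1=c_{11}+c_{21}$ and $d_1+d_2=b_2+\dots+b_q$, and the induction hypothesis refines the last equation. For general $p$ argue by induction on $p$. The case $p=2$, applied to $a_1+(a_2+\dots+a_p)=\sum_jb_j$, gives $b_j=c_{1j}+d_j$ with $a_1=\sum_jc_{1j}$ and $a_2+\dots+a_p=\sum_jd_j$, and the induction hypothesis refines the last equation. (ii) Refine $r+p=\sum_js_j$ and put $r_j=c_{1j}$.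
\end{proof}

\subsection*{The difficulty, in one example}

Recall how a monoid is given by relations. Let $F$ be a monoid and let pairs $(s,t)$ of elements of $F$ be given. The congruence they generate is the equivalence relation generated by the \emph{moves} $p+s\leftrightarrow p+t$, $p\in F$; indeed, this equivalence relation is compatible with addition. An element to which no move applies is alone in its class. A homomorphism on $F$ that agrees on $s$ and $t$ for each pair descends to the quotient.

\begin{example}\label{ex:basic}
Let $M$ be generated by $x,y,z$ with the relation $3x+z=2y$, and put $\lambda(x)=\frac13$, $\lambda(y)=\lambda(z)=1$. Then $3x\le2y$. No move applies to $y$ in the free monoid, so $y$ is not of the form $x+p$, and $x\not\le y$. Perforation is thus easy to write down. But $M$ is not simple, since no move applies to $nx$ and so $y\not\le nx$. It has no refinement either: refining $x+(2x+z)=y+y$ would give $x=c_{11}+c_{12}$ with $c_{1j}\le y$, and as no move applies to $x$, one of the $c_{1j}$ would equal $x$.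

We repair these defects by adjoining elements, and must keep $x\not\le y$. To obtain $y\le nx$, adjoin $c$ with $y+c=4x$. Both sides have weight $\frac43>1=\lambda(y)$, so the new move cannot apply to $y$. For the pair $(x,y)$ the same rule forbids the fatal relation $x+c=y$ and allows $x+c=2y$. To refine the equation above, adjoin $c_{ij}$ with $x=c_{11}+c_{12}$, $2x+z=c_{21}+c_{22}$ and $y=c_{11}+c_{21}=c_{12}+c_{22}$, of weights $\lambda(c_{1j})=\frac16$ and $\lambda(c_{2j})=\frac56$. Now $x$ is cut in two pieces, each of which fits into $y$. Moves do apply to $y$, and if $c_{12}\le c_{21}$ held, then $x\le c_{11}+c_{21}=y$. Weights do not exclude this; Lemma~\ref{lem:typeI} does.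
\end{example}

A \emph{weighted monoid} is a pair $(M,\lambda)$ of a countable monoid and a homomorphism $\lambda\colon M\to[0,\infty)$ vanishing only at $0$. An \emph{extension} of $(M,\lambda)$ is a weighted monoid $(M',\lambda')$ with a homomorphism $\iota\colon M\to M'$ such that $\lambda'\circ\iota=\lambda$; it maps nonzero elements to nonzero elements. The extension is \emph{safe} if
\begin{equation}\label{eq:safe}
u,v\in M,\quad\lambda(v)=1,\quad\iota(u)\le\iota(v)\quad\Longrightarrow\quad u\le v.
\end{equation}
An extension that forces simplicity must create new inequalities $a\le nb$, so one cannot ask \eqref{eq:safe} for all $v$. The weight lets us push the new inequalities above level $1$ and place the elements $my_m$ at level $1$.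

\subsection*{The two extension steps}

\begin{lemma}[Refinement step]\label{lem:typeI}
Let $(M,\lambda)$ be a weighted monoid and let $a_1,a_2,b_1,b_2\in M$ be nonzero with $a_1+a_2=b_1+b_2$. There is an extension $\iota\colon M\to M'$ with elements $c_{ij}\in M'$ such that $\iota(a_i)=c_{i1}+c_{i2}$ and $\iota(b_j)=c_{1j}+c_{2j}$, and such that $\iota(u)\le\iota(v)$ implies $u\le v$ for all $u,v\in M$. In particular the extension is safe.
\end{lemma}

\begin{proof}
Let $\mathbb N^{2\times2}$ be the monoid of $2\times2$ matrices over $\mathbb N$, with matrix units $E_{ij}$, and put $\mathrm{row}_i=E_{i1}+E_{i2}$ and $\mathrm{col}_j=E_{1j}+E_{2j}$. Let $M'$ be the quotient of $M\times\mathbb N^{2\times2}$ by the congruence generated by $(a_i,0)\sim(0,\mathrm{row}_i)$ and $(b_j,0)\sim(0,\mathrm{col}_j)$. Let $\iota(u)$ be the class of $(u,0)$ and $c_{ij}$ the class of $(0,E_{ij})$; the required equations hold. With $\ell=\lambda(a_1)+\lambda(a_2)=\lambda(b_1)+\lambda(b_2)>0$, define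
\[
\lambda'(w,B)=\lambda(w)+\sum_{i,j}B_{ij}\,\lambda(a_i)\lambda(b_j)/\ell .
\]
Then $\lambda'(0,\mathrm{row}_i)=\lambda(a_i)$ and $\lambda'(0,\mathrm{col}_j)=\lambda(b_j)$, so $\lambda'$ descends to $M'$, and it vanishes only at $(0,0)$.

To control inequalities we translate matrices back into $M$ where possible. Let $L\subseteq\mathbb N^{2\times2}$ be the set of matrices
\[
B=\alpha_1\mathrm{row}_1+\alpha_2\mathrm{row}_2+\beta_1\mathrm{col}_1+\beta_2\mathrm{col}_2,\qquad\alpha_i,\beta_j\in\mathbb N,
\]
so that $B_{ij}=\alpha_i+\beta_j$, and for $(w,B)\in M\times L$ put $\operatorname{Val}(w,B)=w+\sum_i\alpha_ia_i+\sum_j\beta_jb_j$.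

\emph{$\operatorname{Val}$ is well defined.} If $\alpha',\beta'$ also represent $B$, then $\alpha_i-\alpha_i'=\beta_j'-\beta_j$ for all $i,j$, so these four differences equal one integer $k$, and by symmetry we may assume $k\ge0$. Then
\[
\sum_i\alpha_ia_i+\sum_j\beta_jb_j=\sum_i\alpha_i'a_i+k(a_1+a_2)+\sum_j\beta_jb_j=\sum_i\alpha'_ia_i+\sum_j(\beta_j+k)b_j,
\]
and $\beta_j+k=\beta_j'$. The only ambiguity is $\mathrm{row}_1+\mathrm{row}_2=\mathrm{col}_1+\mathrm{col}_2$, and it matches the given equation.

\emph{Moves preserve $M\times L$ and $\operatorname{Val}$.} The situation is symmetric in the two rows and under exchanging rows with columns, so it suffices to treat the move $(w+a_1,B)\leftrightarrow(w,B+\mathrm{row}_1)$. If $B\in L$, raising $\alpha_1$ by one shows that $B+\mathrm{row}_1\in L$ and that both sides have the same value. So we only have to show that $B+\mathrm{row}_1\in L$ implies $B\in L$. Let $\alpha,\beta$ represent $B+\mathrm{row}_1$. The entries in its first row are positive: $\alpha_1+\beta_1\ge1$ and $\alpha_1+\beta_2\ge1$. If $\alpha_1=0$, then $\beta_1,\beta_2\ge1$, and $(\alpha_1+1,\alpha_2+1,\beta_1-1,\beta_2-1)$ represents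 the same matrix. So we may assume $\alpha_1\ge1$, and lowering $\alpha_1$ by one represents $B$.

Now let $\iota(u)+p=\iota(v)$ with $p$ the class of $(w,B)$. Then $(u+w,B)$ is joined by a chain of moves to $(v,0)\in M\times L$. Hence $B\in L$ and $v=\operatorname{Val}(v,0)=\operatorname{Val}(u+w,B)=u+\operatorname{Val}(w,B)$, so $u\le v$ in $M$.
\end{proof}

\begin{lemma}[Simplicity step]\label{lem:typeII}
Let $(M,\lambda)$ be a weighted monoid and let $a,b\in M$ be nonzero. There are a safe extension $\iota\colon M\to M'$ and $n\ge1$ with $\iota(a)\le n\iota(b)$.
\end{lemma}

\begin{proof}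
Choose $n$ with $n\lambda(b)>\max(\lambda(a),1)$. Let $M'$ be the quotient of $M\times\mathbb N$ by the congruence generated by $(a,1)\sim(nb,0)$, let $\iota(u)$ be the class of $(u,0)$ and $c$ the class of $(0,1)$. Then $\iota(a)+c=n\iota(b)$. The homomorphism $\lambda'(w,k)=\lambda(w)+k(n\lambda(b)-\lambda(a))$ descends to $M'$, and it vanishes only at $(0,0)$ because $n\lambda(b)>\lambda(a)$. The moves are $(w+a,k+1)\leftrightarrow(w+nb,k)$. Let $\lambda(v)=1$. Then $(v,0)$ is not of the first form, as its second coordinate is $0$, and not of the second form, as $\lambda(w+nb)>1$. So $(v,0)$ is alone in its class. If $\iota(u)+p=\iota(v)$ with $p$ the class of $(w,k)$, then $(u+w,k)=(v,0)$, and $u\le v$ in $M$.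
\end{proof}

\subsection*{The limit}

\begin{proof}[Proof of Proposition~\ref{prop:R}]
Let $M_0$ be generated by $y_m,x_{m,N},z_{m,N}$ $(m,N\ge1)$ with the relations $Nx_{m,N}+z_{m,N}=(m+1)y_m$. Put $\lambda(y_m)=\lambda(z_{m,N})=\frac1m$ and $\lambda(x_{m,N})=\frac1N$. Both sides of a relation have weight $1+\frac1m$, and $\lambda$ is positive on the generators, so $(M_0,\lambda)$ is a weighted monoid, and $\lambda(my_m)=1$. In the free monoid no move applies to $my_m$: a side of a relation either involves a generator other than $y_m$ or equals $(m+1)y_m$. Hence $x_{m,N}\not\le my_m$ in $M_0$.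

A \emph{task} of a weighted monoid is either a quadruple of nonzero elements with $a_1+a_2=b_1+b_2$ or a pair $(a,b)$ of nonzero elements. An extension maps tasks to tasks. List $\mathbb N\times\mathbb N$ as $(k_n,i_n)_{n\in\mathbb N}$ by increasing sum of the coordinates; then $k_n\le n$. We build safe extensions $M_0\to M_1\to\cdots$. As soon as $M_k$ is defined, list its countably many tasks in a sequence indexed by $\mathbb N$, with repetitions allowed. To define $M_{n+1}$, take the task number $i_n$ of $M_{k_n}$, map it to $M_n$, and apply Lemma~\ref{lem:typeI} or Lemma~\ref{lem:typeII}. In this way every task of every $M_k$ is treated at some stage. Let $R=\varinjlim M_k$ with the induced weight $\lambda$. Every element of $R$ comes from some $M_k$, and an equation between finitely many elements that holds in $R$ already holds between representatives in some $M_k$. The monoid $R$ is countable and satisfies (R1).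

(R2) If $a_1=0$, take $c_{1j}=0$ and $c_{2j}=b_j$; the cases where $a_2$, $b_1$ or $b_2$ vanishes follow by relabeling. Otherwise the equation is a task of some $M_k$ and is refined at a later stage. (R3) The pair $(a,b)$ comes from a task of some $M_k$.

(R4) The inequality $Nx_{m,N}\le(m+1)y_m$ holds in $M_0$, hence in $R$. Suppose $x_{m,N}\le my_m$ in $R$. Then this holds for the images in some $M_k$. The images of $my_m$ in $M_{k-1},\dots,M_0$ all have weight $1$, so $k$ applications of \eqref{eq:safe} give $x_{m,N}\le my_m$ in $M_0$, which is false.

(R5) Suppose that $p\ne0$ is not a sum of two nonzero elements. Then $r\le p$ forces $r\in\{0,p\}$. Choose $m$ with $\frac1m<\lambda(p)$. By (R3), $y_m\le np$ for some $n$, so by Lemma~\ref{lem:refine}(ii) $y_m$ is a sum of elements of $\{0,p\}$. Then $\lambda(y_m)$ is $0$ or at least $\lambda(p)$, whereas $\lambda(y_m)=\frac1m$.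
\end{proof}

In Section~\ref{sec:generic} we must move every point of a given clopen set within that set. If its measure $r$ were of the form $2c$, we could exchange two halves. Halving is not among our axioms; the following weaker property is enough.

\begin{lemma}\label{lem:divide}
Every nonzero $r\in R$ is a finite sum $r=\sum_Sm_Sc_S$ with integers $m_S\ge2$ and nonzero $c_S\in R$.
\end{lemma}

\begin{proof}
Write $r=r_1+r_2$ with $r_1,r_2\ne0$ by (R5). By (R3) and Lemma~\ref{lem:refine}(ii), $r_1$ is a sum of elements below $r_2$, and one of them, $c$, is nonzero. Then $r_1=c+p_1$ and $r_2=c+p_2$, so $r=2c+d$ with $d=p_1+p_2$. There is $K\ge1$ with $d\le Kc$, so $d=d_1+\dots+d_K$ with $c=d_i+d_i'$. We claim that for $0\le k\le K$ there is a decomposition $c=\sum_{S\subseteq\{1,\dots,k\}}c_S$ with $d_i=\sum_{S\ni i}c_S$ for $i\le k$. For $k=0$ take $c_\emptyset=c$. Given the decomposition for $k-1$, refine $\sum_Sc_S=d_k+d_k'$ to get $c_S=c_S'+c_S''$ with $\sum_Sc_S'=d_k$, and assign $c_S'$ to $S\cup\{k\}$ and $c''_S$ to $S$. For $k=K$ we obtain $d=\sum_S|S|c_S$, hence $r=\sum_S(2+|S|)c_S$, and we drop the zero terms.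
\end{proof}

\section{A Cantor set with an $R$-valued measure}\label{sec:measure}

Recall Stone duality. The clopen subsets of a compact, totally disconnected Hausdorff space $Y$ form a Boolean algebra and a basis of the topology. Every Boolean algebra $\mathcal B$ is isomorphic to the clopen algebra of such a space, and every isomorphism between the clopen algebras of $Y$ and $Y'$ has the form $W\mapsto h(W)$ for a unique homeomorphism $h\colon Y\to Y'$. If $\mathcal B$ is countable, $Y$ is metrizable, and isolated points of $Y$ correspond to atoms of $\mathcal B$. So a countable atomless Boolean algebra with $0\ne1$ is the clopen algebra of a Cantor set.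

Fix a nonzero $e\in R$. For $R$ to be the type semigroup, every decomposition in $R$ has to be visible as a partition of sets.

\begin{lemma}\label{lem:measure}
There are a Cantor set $X_0$, with clopen algebra $\mathcal B$, and a map $\mu\colon\mathcal B\to R$, additive on disjoint sets, with $\mu(X_0)=e$, with $\mu(U)=0$ if and only if $U=\emptyset$, and with the splitting property
\begin{itemize}
\item[(V)] if $\mu(U)=r+s$, then $U=V\sqcup W$ with $V,W\in\mathcal B$, $\mu(V)=r$ and $\mu(W)=s$.
\end{itemize}
\end{lemma}

\begin{proof}
We build finite Boolean algebras $\mathcal B_0\subseteq\mathcal B_1\subseteq\cdots$ with compatible additive maps $\mu$ that are nonzero on atoms, starting from $\mathcal B_0=\{0,1\}$ and $\mu(1)=e$. A task of $\mathcal B_k$ is a triple $(U,r,s)$ with $U\in\mathcal B_k$ and $\mu(U)=r+s$. To treat it at a stage $n\ge k$, let $u_1,\dots,u_q$ be the values of $\mu$ on the atoms of $\mathcal B_n$ below $U$. If $q=0$, then $r=s=0$ and there is nothing to do. Otherwise Lemma~\ref{lem:refine}(i) gives $u_i=r_i+s_i$ with $\sum_ir_i=r$ and $\sum_is_i=s$. If $r_i$ and $s_i$ are nonzero, split the $i$-th atom into two atoms with values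 $r_i$ and $s_i$, and assign the first to $V$ and the second to $W$. If $s_i=0$, assign the whole atom to $V$, and if $r_i=0$, assign it to $W$. This defines $\mathcal B_{n+1}$ and a partition $U=V\sqcup W$ as required, and $\mu$ is unchanged on $\mathcal B_n$. Each $\mathcal B_k$ has countably many tasks, so the bookkeeping from the proof of Proposition~\ref{prop:R} treats all of them. The union $\mathcal B$ is countable and satisfies (V), and $\mu(U)\neq0$ for $U\ne0$ by (R1). By (R5) and (V), every $U\neq0$ splits into two nonzero parts, so $\mathcal B$ is atomless.
\end{proof}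

By induction, (V) realizes every finite decomposition of $\mu(U)$ by a clopen partition of $U$. Also, if $r\le\mu(U)$, some clopen $V\subseteq U$ has $\mu(V)=r$. Together with simplicity this gives the tool used repeatedly below.
\begin{itemize}
\item[(W)] If $U,D\in\mathcal B$ and $D\neq\emptyset$, there are a clopen partition $U=U_1\sqcup\dots\sqcup U_n$ and clopen sets $D_i\subseteq D$, not necessarily disjoint, with $\mu(D_i)=\mu(U_i)$.
\end{itemize}
Indeed, $\mu(U)\le n\mu(D)$ for some $n\geq1$ by (R3), so $\mu(U)=\sum_ir_i$ with $r_i\le\mu(D)$ by Lemma~\ref{lem:refine}(ii), and (V) provides the $U_i$ and the $D_i$.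

A homeomorphism $h\colon U\to V$ between clopen sets is \emph{$\mu$-preserving} if $\mu(h(W))=\mu(W)$ for all clopen $W\subseteq U$.

\begin{lemma}\label{lem:homog}
If $\mu(U)=\mu(V)$, there is a $\mu$-preserving homeomorphism $U\to V$.
\end{lemma}

\begin{proof}
If one set is empty, so is the other. Otherwise we go back and forth. Suppose we have clopen partitions $U=\bigsqcup_iU_i$ and $V=\bigsqcup_iV_i$ into finitely many nonempty sets with $\mu(U_i)=\mu(V_i)$, and let $W\subseteq U$ be clopen. Since $\mu(V_i)=\mu(U_i\cap W)+\mu(U_i\setminus W)$, property (V) gives $V_i=V_i'\sqcup V_i''$ with $\mu(V_i')=\mu(U_i\cap W)$ and $\mu(V_i'')=\mu(U_i\setminus W)$. Empty pieces are matched with empty pieces, because $\mu$ vanishes only on $\emptyset$, and we discard them. The result is a finer pair of matched partitions in which $W$ is a union of pieces. The same step, with the roles of $U$ and $V$ exchanged, handles a clopen subset of $V$. Start from the partitions $\{U\}$ and $\{V\}$ and treat alternately the countably many clopen subsets of $U$ and of $V$. The matchings define an increasing sequence of $\mu$-preserving isomorphisms between finite subalgebras,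 whose union is a $\mu$-preserving isomorphism of the clopen algebras of $U$ and $V$. By Stone duality it comes from a homeomorphism.
\end{proof}

Let $H$ be the group of $\mu$-preserving homeomorphisms of $X_0$. A bijection of $X_0$ that maps the pieces $P_i$ of a finite clopen partition onto the pieces of another one by $\mu$-preserving homeomorphisms lies in $H$, since $\mu(h(W))=\sum_i\mu(h(W\cap P_i))=\mu(W)$. In particular, if $C\cap C'=\emptyset$ and $\mu(C)=\mu(C')$, then by Lemma~\ref{lem:homog} some element of $H$ exchanges $C$ and $C'$ and fixes the rest. We say that a subgroup $\Lambda\le H$ has the \emph{exchange property} if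
\begin{itemize}
\item[(E)] for all disjoint nonempty $C,C'\in\mathcal B$ with $\mu(C)=\mu(C')$, some element of $\Lambda$ maps $C$ onto $C'$.
\end{itemize}

\begin{proposition}\label{prop:exchange}
Let $\Lambda\le H$ have the exchange property. Then $\Lambda$ acts minimally on $X_0$, and $[K]\mapsto\mu(K)$ induces an isomorphism of ordered semigroups $S(X_0,\Lambda,\mathbb K)\cong R$.
\end{proposition}

\begin{proof}
\emph{Minimality.} Let $D\ne\emptyset$ be clopen and $x\in X_0$; we show that $\Lambda x$ meets $D$. We may assume $x\notin D$. Apply (W) to $U=X_0\setminus D$ and let $x\in U_i$. The sets $U_i$ and $D_i\subseteq D$ are disjoint, nonempty and of equal measure, so (E) gives $\gamma\in\Lambda$ with $\gamma x\in D_i$.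

\emph{The homomorphism.} The map $\mu$ is $\Lambda$-invariant and additive, and it is monotone because $\mu(K')=\mu(K)+\mu(K'\setminus K)$ for $K\subseteq K'$. Since $R$ is an ordered semigroup, there is an order preserving homomorphism $\hat\mu\colon S(X_0,\Lambda,\mathbb K)\to R$ with $\hat\mu([K])=\mu(K)$.

\emph{Claim: $\mu(K)=\mu(K')$ implies $[K]=[K']$.} For disjoint sets this follows from (E), or both sets are empty. If $K$ and $K'$ overlap, we want to pass through a third set disjoint from both. There may be no room for one, so we first cut $K$ into pieces for which there is room. Fix a partition $X_0=E_1\sqcup E_2\sqcup E_3$ into nonempty clopen sets and a $\mu$-preserving homeomorphism $\varphi\colon K\to K'$. The sets $L=K\cap E_j\cap\varphi^{-1}(K'\cap E_k)$, $j,k\in\{1,2,3\}$, partition $K$, and their images partition $K'$. Fix such an $L$ and choose $l\notin\{j,k\}$. By (W), $L=\bigsqcup_iL_i$ with $\mu(L_i)=\mu(D_i)$ for clopen sets $D_i\subseteq E_l$. Now $D_i$ is disjoint from $L_i\subseteq E_j$ and from $\varphi(L_i)\subseteq E_k$, and the three sets have the same measure. So $[L_i]=[D_i]=[\varphi(L_i)]$ by the disjoint case. Summing over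 $i$ and $L$ gives $[K]=[K']$.

\emph{Injectivity.} Let $\sum_i\mu(K_i)=\sum_j\mu(K_j')$. Take a refinement $(r_{ij})$ of this equation and, by (V), partitions $K_i=\bigsqcup_jK_{ij}$ and $K_j'=\bigsqcup_iK_{ij}'$ with $\mu(K_{ij})=r_{ij}=\mu(K_{ij}')$. By the claim, $\sum_i[K_i]=\sum_{i,j}[K_{ij}]=\sum_{i,j}[K_{ij}']=\sum_j[K_j']$.

\emph{Surjectivity.} Each $r\in R$ satisfies $r\le ne$ for some $n\ge1$, so $r=\sum_ir_i$ with $r_i\le e=\mu(X_0)$, and each $r_i$ is a value of $\mu$ by (V).

\emph{Order.} If $\hat\mu(x)\le\hat\mu(y)$, then $\hat\mu(y)=\hat\mu(x)+\hat\mu(z)=\hat\mu(x+z)$ for some $z$ by surjectivity, so $y=x+z\ge x$ by injectivity.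
\end{proof}

\section{Generic freeness}\label{sec:generic}

The group $H$ itself has the exchange property but is far from acting freely. We need a free subgroup that acts freely and still has the exchange property, and we find it by Baire category.

A topological space is \emph{Polish} if it is separable and completely metrizable; closed subspaces and countable products of Polish spaces are Polish. A subset is \emph{comeager} if it contains a countable intersection of dense open sets, and by Baire's theorem comeager subsets of a Polish space are dense. The group $\mathrm{Sym}(\mathcal B)$ of all permutations of the countable discrete set $\mathcal B$, with the topology of pointwise convergence, is a Polish topological group. By Stone duality $H$ is the subgroup of permutations that respect unions, complements and $\mu$. Each of these conditions involves the values at finitely many elements of $\mathcal B$, so $H$ is closed, and hence a Polish group. Finitely many clopen sets are unions of members of one finite clopen partition $\mathcal Q$, so the sets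
\[
\{h'\in H:\ h'(Q)=h(Q)\text{ for all }Q\in\mathcal Q\}
\]
form a neighborhood basis at $h\in H$. A small perturbation of $h$ may thus move every point, provided that it respects a given partition.

\subsection*{Avoiding one map}

The basic step is to find, inside a small neighborhood of the identity, an element $h\in H$ that disagrees with a given map $f$ at every point of a given set. Suppose that a piece $Q$ consists of two levels $T_1,T_2$ identified by a $\mu$-preserving map $\theta\colon T_1\to T_2$. On a pair $\{t,\theta t\}$ there are two permutations to choose from. If $f$ fixes neither point, the identity disagrees with $f$ at both. If $f$ fixes one of them, the exchange disagrees with $f$ at both, because $f$ is injective. Each choice remains valid for nearby $t$, so it can be made locally constant. With one level there would be no choice, which is why Lemma~\ref{lem:divide} is needed.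

\begin{lemma}\label{lem:avoid}
Let $f$ be a homeomorphism of $X_0$, let $U\subseteq X_0$ be clopen, and let $\mathcal Q$ be a finite clopen partition. There is $\varepsilon\in H$ with $\varepsilon=\mathrm{id}$ off $U$, $\varepsilon(Q)=Q$ for all $Q\in\mathcal Q$, and $\varepsilon(f(x))\ne x$ for all $x\in U$.
\end{lemma}

\begin{proof}
A map that preserves the members of a finer partition preserves those of $\mathcal Q$, so we may assume that $U$ is a union of members of $\mathcal Q$. Call a \emph{tower} a union of disjoint clopen sets $T_1,\dots,T_m$, $m\ge2$, with $\mu$-preserving homeomorphisms $\theta_i\colon T_1\to T_i$. By Lemma~\ref{lem:divide}, property (V) and Lemma~\ref{lem:homog}, every nonempty $Q\in\mathcal Q$ is a finite disjoint union of towers.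

Fix a tower inside some $Q\subseteq U$, and let $t\in T_1$. The points $\theta_1t,\dots,\theta_mt$ are distinct and $f$ is injective, so the rule ``$p_t(i)=j$ if and only if $f(\theta_it)=\theta_jt$'' defines an injection from a subset of $\{1,\dots,m\}$ into $\{1,\dots,m\}$. Extend it to a permutation $\bar p_t$, let $\delta$ be a permutation without fixed points, which exists as $m\ge2$, and put $\pi=\delta\circ\bar p_t$. Then $\pi(i)\ne\bar p_t(i)$ for all $i$, and therefore
\begin{equation}\label{eq:avoid}
f(\theta_it)\ne\theta_{\pi(i)}t\qquad(1\le i\le m).
\end{equation}
For fixed $\pi$, the set of $t\in T_1$ satisfying \eqref{eq:avoid} is open, and these sets cover $T_1$. Cover $T_1$ by finitely many clopen sets, each contained in one of them, make these disjoint, and collect them according to $\pi$. This gives a clopen partition $T_1=\bigsqcup_\pi T^\pi$ such that \eqref{eq:avoid} holds for $t\in T^\pi$. Define $h(\theta_it)=\theta_{\pi(i)}t$ for $t\in T^\pi$. Then $h$ maps $\theta_i(T^\pi)$ onto $\theta_{\pi(i)}(T^\pi)$ by the $\mu$-preserving map $\theta_{\pi(i)}\theta_i^{-1}$, and it is a bijection of the tower.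

Do this for all towers in all $Q\subseteq U$ and put $h=\mathrm{id}$ off $U$. Then $h\in H$, $h(Q)=Q$ for all $Q\in\mathcal Q$, and $h(x)\ne f(x)$ for $x\in U$. Take $\varepsilon=h^{-1}$.
\end{proof}

With $f=\mathrm{id}$ and $U=X_0$, the lemma shows that every neighborhood of the identity of $H$ contains another element. By translation, $H$ has no isolated points: it is a \emph{perfect} Polish space.

\subsection*{Removing the fixed points of a word}

Let $J$ be a set and $F(J)$ the free group on $J$. Its nontrivial elements are the reduced words $w=s_k\cdots s_1$, $k\ge1$, where each $s_i$ is a letter $j\in J$ or an inverse letter $j^{-1}$, and $s_{i+1}\ne s_i^{-1}$. For $g=(g_j)_{j\in J}\in H^J$ let $w(g)\in H$ be the image of $w$ under the homomorphism $j\mapsto g_j$. The map $g\mapsto w(g)$ is continuous.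

To destroy the fixed points of $w(g)$ we would like to replace it by $\varepsilon\,w(g)$, with $\varepsilon$ from Lemma~\ref{lem:avoid}. We can only perturb a generator, and the perturbation then appears wherever that generator occurs in $w$. Take $w=j^2$. Having treated the word $j$, we may assume that $g=g_j$ has no fixed point. A fixed point of $g^2$ then has a clopen neighborhood $U$ with $gU\cap U=\emptyset$. Let $\varepsilon$ be the identity off $U$ with $\varepsilon g^2x\neq x$ on $U$, and put $g'=\varepsilon g$. For $x\in U$ the point $gx$ lies outside $U$, so $g'x=gx$ and $g'^2x=\varepsilon g^2x\ne x$. The unwanted occurrence of $\varepsilon$ acts at a place where $\varepsilon$ is the identity. The argument breaks down for $w=j'jj'^{-1}$: replacing $g_{j'}$ by $\varepsilon g_{j'}$ replaces $w(g)$ by the conjugate $\varepsilon w(g)\varepsilon^{-1}$, which has as many fixed points as before. Such words are reduced to shorter ones instead.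

\begin{proposition}\label{prop:generic}
Let $J$ be a countable set, let $H_j\subseteq H$ $(j\in J)$ be nonempty clopen sets, and let $P=\prod_jH_j$. For each nontrivial reduced word $w$ over $J$, the set $O_w=\{g\in P:\ w(g)\text{ has no fixed point in }X_0\}$ is open and dense in $P$.
\end{proposition}

\begin{proof}
\emph{Openness.} We prove more: for clopen $Y\subseteq X_0$, the condition ``$w(g)$ has no fixed point in $Y$'' is open in $g$. Suppose it holds for $g$. For $y\in Y$ choose disjoint clopen neighborhoods $A$ of $y$ and $A'$ of $w(g)y$; then $V=A\cap w(g)^{-1}A'$ is a clopen neighborhood of $y$ with $w(g)V\cap V=\emptyset$. Finitely many such sets $V_1,\dots,V_q$ cover $Y$. For $g'$ near $g$ we have $w(g')V_i=w(g)V_i$ for all $i$, so $w(g')$ has no fixed point in any $V_i$.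

\emph{Density.} We use induction on the length $k$ of $w=s_k\cdots s_1$. If $s_1=s_k^{-1}$, then $k\ge3$ because $w$ is reduced, and $w=s_kw's_k^{-1}$ with $w'=s_{k-1}\cdots s_2$ nontrivial, reduced and shorter. Conjugate maps have fixed points simultaneously, so $O_w=O_{w'}$ is dense. Assume from now on that $s_1\ne s_k^{-1}$. Put $w_i=s_i\cdots s_1$ for $0\le i\le k$, with $w_0=1$.

Let $\Omega\subseteq P$ be nonempty and open. The words $s_i\cdots s_{i'+1}$ with $0\le i'<i\le k-1$ are nontrivial, reduced and shorter than $w$. By induction the corresponding finitely many sets $O_v$ are open and dense, so some $g\in\Omega$ lies in all of them. Let $F$ be the compact set of fixed points of $w(g)$. For every $x$ the points $w_i(g)x$, $0\le i\le k-1$, are distinct, since $w_i(g)x=w_{i'}(g)x$ with $i'<i$ would make $w_{i'}(g)x$ a fixed point of $(s_i\cdots s_{i'+1})(g)$. Pulling back disjoint clopen neighborhoods of these points and intersecting, we get a clopen neighborhood of $x$ with pairwise disjoint images under the $w_i(g)$. Cover $F$ by finitely many such neighborhoods $U_1,\dots,U_n$ and put $U_0=X_0\setminus\bigcup_{l\ge1}U_l$. With these sets fixed,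 consider the following conditions on an element $g$ of $P$.
\begin{itemize}
\item[(A)] For each $l\in\{1,\dots,n\}$ the sets $w_i(g)U_l$, $0\le i\le k-1$, are pairwise disjoint.
\item[(B$_l$)] $w(g)$ has no fixed point in $U_l$.
\end{itemize}
Condition (A) is open because the sets $w_i(g)U_l$ are locally constant in $g$, and the conditions (B$_l$) are open by the first part. Let $\Omega_l$ be the open set of elements of $\Omega$ that satisfy (A) and (B$_0$), \dots, (B$_l$). Our $g$ lies in $\Omega_0$, and $\Omega_n\subseteq\Omega\cap O_w$. It suffices to show that $\Omega_{l-1}\ne\emptyset$ implies $\Omega_l\neq\emptyset$ for $1\le l\le n$.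

Let $g\in\Omega_{l-1}$, and let $j_0\in J$ be the letter with $s_k\in\{j_0,j_0^{-1}\}$. We change only the coordinate $j_0$. As $H_{j_0}$ is open in $H$ and $\Omega_{l-1}$ is open in $P$, there is a finite clopen partition $\mathcal Q_0$ with the following property: if $g'\in H^J$ agrees with $g$ off $j_0$ and $g'_{j_0}(Q)=g_{j_0}(Q)$ for all $Q\in\mathcal Q_0$, then $g'\in\Omega_{l-1}$. Let $\varepsilon$ be given by Lemma~\ref{lem:avoid} for $f=w(g)$, $U=U_l$, and a common refinement $\mathcal Q$ of $\mathcal Q_0$ and $g_{j_0}\mathcal Q_0$. Put $g'_{j_0}=\varepsilon g_{j_0}$ if $s_k=j_0$, and $g'_{j_0}=g_{j_0}\varepsilon^{-1}$ if $s_k=j_0^{-1}$. In the first case $g'_{j_0}(Q)=\varepsilon(g_{j_0}Q)=g_{j_0}(Q)$ for $Q\in\mathcal Q_0$, and in the second case $g'_{j_0}(Q)=g_{j_0}(\varepsilon^{-1}Q)=g_{j_0}(Q)$. So $g'\in\Omega_{l-1}$. In both cases $s_k(g')=\varepsilon s_k(g)$, and therefore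
\[
s_i(g')=\begin{cases}\varepsilon\,s_i(g)&\text{if }s_i=s_k,\\ s_i(g)\,\varepsilon^{-1}&\text{if }s_i=s_k^{-1},\\ s_i(g)&\text{otherwise.}\end{cases}
\]
Let $x\in U_l$ and $x_i=w_i(g)x$. By (A) for $g$, we have $x_i\notin U_l$ for $1\le i\le k-1$, so $\varepsilon$ and $\varepsilon^{-1}$ fix these points. We claim that $s_i(g')x_{i-1}=x_i$ for $1\le i\le k-1$. If $s_i=s_k$, then $s_i(g')x_{i-1}=\varepsilon x_i=x_i$. If $s_i=s_k^{-1}$, then $i\ge2$ because $s_1\ne s_k^{-1}$, so $\varepsilon^{-1}x_{i-1}=x_{i-1}$ and $s_i(g')x_{i-1}=s_i(g)x_{i-1}=x_i$. In the remaining case $s_i(g')=s_i(g)$. The claim gives $w_{k-1}(g')x=x_{k-1}$, and hence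
\[
w(g')x=\varepsilon\,s_k(g)x_{k-1}=\varepsilon\,w(g)x\ne x .
\]
So $g'$ satisfies (B$_l$) and $g'\in\Omega_l$.
\end{proof}

\section{Free groups of infinite rank on the Cantor set}\label{sec:compact}

For countable rank Baire's theorem suffices. For uncountable rank we use two standard facts of descriptive set theory. The \emph{Kuratowski--Ulam theorem}: if $Y,Z$ are Polish and $G\subseteq Y\times Z$ is comeager, then the set of $y\in Y$ for which $\{z:(y,z)\in G\}$ is comeager in $Z$ is comeager in $Y$. The \emph{Kuratowski--Mycielski theorem} \cite[Theorem~19.1]{Kechris}: if $Y$ is a nonempty perfect Polish space and $A_k\subseteq Y^k$ is comeager for each $k\ge1$, there is a Cantor set $E\subseteq Y$ such that, for all $k\ge1$, every $k$-tuple of distinct elements of $E$ lies in $A_k$.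

\begin{proposition}\label{prop:free}
For each cardinal $\rho$ with $\aleph_0\le\rho\le2^{\aleph_0}$ there is a subgroup $\Lambda\le H$ that is free of rank $\rho$, acts freely and minimally on $X_0$, and satisfies $S(X_0,\Lambda,\mathbb K)\cong R$ as ordered semigroups via $[K]\mapsto\mu(K)$.
\end{proposition}

\begin{proof}
Call a family of elements of $H$, indexed by a set $J'$, \emph{independent} if every nontrivial reduced word over $J'$ evaluates to a homeomorphism without fixed points. Then the homomorphism $F(J')\to H$ is injective, and its image is a free group of rank $|J'|$ that acts freely. By Proposition~\ref{prop:exchange} it suffices to find an independent family of cardinality $\rho$ that generates a group with property (E).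

Let $I$ be the countable set of ordered pairs $(C,C')$ of disjoint nonempty clopen sets with $\mu(C)=\mu(C')$, and let $J=I\sqcup\mathbb N$, a countably infinite set. Put $H_{(C,C')}=\{h\in H:h(C)=C'\}$, which is clopen in $H$ and contains the element exchanging $C$ and $C'$, and put $H_n=H$ for $n\in\mathbb N$. Then $P=\prod_{j\in J}H_j$ is a nonempty Polish space, and every subgroup of $H$ that contains the coordinates of some $g\in P$ has property (E). There are countably many words over $J$, so by Proposition~\ref{prop:generic} the set $G_0$ of independent $g\in P$ is comeager, and it is nonempty by Baire's theorem. This settles the case $\rho=\aleph_0$, which is the only one needed for Theorem~\ref{thm:main}.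

Let $\rho>\aleph_0$. For $k\ge1$, Proposition~\ref{prop:generic} applied to the index set $J\sqcup\{1,\dots,k\}$ shows that the set $G_k$ of independent families $(g,h_1,\dots,h_k)$ is comeager in $P\times H^k$. By the Kuratowski--Ulam theorem and Baire's theorem there is $g\in G_0$ such that $A_k=\{(h_1,\dots,h_k):(g,h_1,\dots,h_k)\in G_k\}$ is comeager in $H^k$ for every $k\ge1$. Since $H$ is perfect, the Kuratowski--Mycielski theorem gives a Cantor set $E\subseteq H$ all of whose tuples of distinct elements lie in the corresponding $A_k$. As $|E|=2^{\aleph_0}$, there is $E'\subseteq E$ with $|E'|=\rho$. The family indexed by $J\sqcup E'$ that consists of the $g_j$ and the elements of $E'$ is independent: a word involves finitely many distinct elements $h_1,\dots,h_k$ of $E'$, and $g\in G_0$ if $k=0$, while $(h_1,\dots,h_k)\in A_k$ if $k\ge1$. Its index set has cardinality $\rho$.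
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
Take $\Lambda$ from Proposition~\ref{prop:free} with $\rho=\kappa$. The elements $x,y$ are provided by (R4). It remains to find the measure. The function $\lambda\circ\mu$ is finitely additive and finite on the algebra $\mathcal B$. It is countably additive on $\mathcal B$, because a clopen set is compact, so that in a partition of it into clopen sets only finitely many are nonempty. By Carath\'eodory's extension theorem it extends uniquely to a finite measure $\nu_0$ on the $\sigma$-algebra generated by $\mathcal B$, which is the Borel $\sigma$-algebra since $\mathcal B$ is a countable basis. On a second countable, locally compact Hausdorff space, a Borel measure that is finite on compact sets is Radon. For $\gamma\in H$ the measure $B\mapsto\nu_0(\gamma B)$ agrees with $\nu_0$ on $\mathcal B$, so it equals $\nu_0$ by uniqueness. Every nonempty open set contains a nonempty clopen set $U$, and $\nu_0(U)=\lambda(\mu(U))>0$, so $\nu_0$ has full support.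
\end{proof}

\section{Induction to the noncompact Cantor set}\label{sec:induce}

The group $\Lambda$ has infinitely many generators, one for each instance of (E). The group $F_2=\langle a,b\rangle$ can carry all of them if the space is spread out over infinitely many copies of $X_0$. List a basis of the free group $\Lambda$ of rank $\aleph_0$ as $(g_n)_{n\in\mathbb Z}$, and let $F_2$ act on $\mathbb Z\times X_0$ by
\[
a(n,x)=(n+1,x),\qquad b(n,x)=(n,g_nx).
\]
Then $a^{-n}ba^n$ acts on the copy $\{0\}\times X_0$ as $g_n$. This is the action induced from the subgroup generated by the elements $a^{-n}ba^n$, and we now treat it for all ranks at once.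

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
Let $\Gamma$ be free with basis $A$, $|A|=\kappa$. Fix $a\in A$ and let $\chi\colon\Gamma\to\mathbb Z$ be the homomorphism with $\chi(a)=1$ and $\chi(b)=0$ for $b\in A\setminus\{a\}$. Put $\Lambda=\ker\chi$. Recall the Reidemeister--Schreier theorem for free groups: if $\mathcal T$ is a set of representatives of the right cosets of a subgroup that contains all initial segments of its reduced words, and $\bar\gamma\in\mathcal T$ denotes the representative of $\gamma$, then the nontrivial elements among the $ts(\overline{ts})^{-1}$, $t\in\mathcal T$, $s\in A$, form a basis of the subgroup. For $\Lambda$ take $\mathcal T=\{a^n:n\in\mathbb Z\}$. The letter $s=a$ gives $a^na\,a^{-(n+1)}=1$, and a letter $s=b\ne a$ gives $a^nba^{-n}$. So $\Lambda$ is free on $\{a^nba^{-n}:n\in\mathbb Z,\ b\in A\setminus\{a\}\}$. As $\kappa\ge2$, its rank is $\max(\kappa,\aleph_0)$, which lies between $\aleph_0$ and $2^{\aleph_0}$. Let $\Lambda$ act on $X_0$ as in Proposition~\ref{prop:free}.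

The space $X=\mathbb Z\times X_0$ is second countable, locally compact, non-compact, totally disconnected, Hausdorff and without isolated points, so it is the noncompact Cantor set. For $\gamma\in\Gamma$ and $n\in\mathbb Z$ put $c(\gamma,n)=a^{-(n+\chi(\gamma))}\gamma a^n$, which lies in $\Lambda$ because $\chi$ vanishes on it, and define
\[
\gamma\cdot(n,x)=\bigl(n+\chi(\gamma),\ c(\gamma,n)x\bigr).
\]
This is an action by homeomorphisms, since $c(1,n)=1$ and
\[
c(\gamma',n+\chi(\gamma))\,c(\gamma,n)=a^{-(n+\chi(\gamma)+\chi(\gamma'))}\gamma'a^{n+\chi(\gamma)}\,a^{-(n+\chi(\gamma))}\gamma a^n=c(\gamma'\gamma,n).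
\]
For $\eta\in\Lambda$ and $m,n\in\mathbb Z$ we have $\chi(a^m\eta a^{-n})=m-n$ and $c(a^m\eta a^{-n},n)=\eta$, so
\begin{equation}\label{eq:levels}
(a^m\eta a^{-n})\cdot(n,x)=(m,\eta x).
\end{equation}

\emph{Freeness.} If $\gamma$ fixes $(n,x)$, then $\chi(\gamma)=0$ and $a^{-n}\gamma a^n\in\Lambda$ fixes $x$. So $a^{-n}\gamma a^n=1$ and $\gamma=1$.

\emph{Minimality.} By \eqref{eq:levels} the orbit of $(n,x)$ contains $\mathbb Z\times\Lambda x$, which is dense.

\emph{Type semigroup.} A compact-open set $K\subseteq X$ has the form $\bigsqcup_n\{n\}\times K_n$ with $K_n\subseteq X_0$ clopen and empty for all but finitely many $n$. The map $K\mapsto\sum_n[K_n]$ is additive and monotone. It is $\Gamma$-invariant because $\gamma K=\bigsqcup_n\{n+\chi(\gamma)\}\times c(\gamma,n)K_n$ and $[c(\gamma,n)K_n]=[K_n]$. So it induces an order preserving homomorphism $\Phi\colon S(X,\Gamma,\mathbb K)\to S(X_0,\Lambda,\mathbb K)$. In the other direction, the map $L\mapsto[\{0\}\times L]$ on clopen subsets of $X_0$ is additive and monotone, and it is $\Lambda$-invariant because $\eta(\{0\}\times L)=\{0\}\times\eta L$ by \eqref{eq:levels} with $m=n=0$. Let $\Psi$ be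 the induced order preserving homomorphism. Then $\Phi\Psi([L])=[L]$. Since $a^n(\{0\}\times K_n)=\{n\}\times K_n$ by \eqref{eq:levels}, also $\Psi\Phi([K])=\sum_n[\{0\}\times K_n]=\sum_n[\{n\}\times K_n]=[K]$. Thus $\Phi$ and $\Psi$ are mutually inverse, and $S(X,\Gamma,\mathbb K)\cong S(X_0,\Lambda,\mathbb K)\cong R$ as ordered semigroups. Property (R4) gives the elements $x,y$.

\emph{Measure.} Let $\nu_0$ be the $H$-invariant measure from the proof of Theorem~\ref{thm:strong}(c), and let $\nu$ be its product with counting measure on $\mathbb Z$. A compact set meets finitely many levels, so $\nu$ is finite on compact sets and hence Radon, and it has full support. An element $\gamma$ maps $\{n\}\times B$ onto $\{n+\chi(\gamma)\}\times c(\gamma,n)B$, which has the same measure, so $\nu$ is $\Gamma$-invariant by countable additivity.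
\end{proof}

This completes the proof of Theorem~\ref{thm:strong}, and with it the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:ranks}.

\begin{remark}
In the action just constructed, every element of the type semigroup is the class of a single compact-open set, because finitely many compact-open sets can be moved to disjoint positions by powers of $a$. So Theorem~\ref{thm:main} provides compact-open sets $K,L\subseteq X$ such that three copies of $K$ can be cut up and moved into two copies of $L$, while $K$ cannot be cut up and moved into $L$.
\end{remark}

\begin{remark}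
The levels of the induced space are indexed by the cosets of $\Lambda$. A subgroup of finite index in a finitely generated group is finitely generated, so a subgroup of infinite rank in a free group of finite rank has infinite index. For finite rank our method therefore produces a non-compact space.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{KMR}
Julian Kellerhals, Nicolas Monod, Mikael R{\o}rdam, \emph{Non-supramenable groups acting on locally compact spaces}, arXiv:1305.5375 (2013).

\end{thebibliography}
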